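# A birational map whose degrees grow like $n^{37/2}$

## 1. A unipotent skew product over a pencil of elliptic curves

Let $C=\mathbf P^1$ with coordinate $s$, let $K=\mathbf C(s)$, and consider over $K$
$$E:\ y^2=x(x-1)(x-s^2),\qquad T=(0,0),\qquad u=\frac xs. \tag{1}$$
The function $x$ has a double zero at $T$ and a double pole at the origin $O$, so $2T=O$ and $\operatorname{div}(u)=2T-2O$. If $P=(x,y)\neq O,T$, the line through $P$ and $T$ has slope $y/x$, and the sum of the three abscissas on it is $(1+s^2)+(y/x)^2$. Hence
$$x(P+T)=(1+s^2)+\frac{(x-1)(x-s^2)}{x}-x=\frac{s^2}{x(P)},\qquad u(P+T)=\frac1{u(P)}. \tag{2}$$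

For an integer $N\ge 3$ let $g$ act on $E^N\times\mathbf P^1$ by
$$g(P_1,\dots,P_N;w)=(P_1,\;P_2+P_1,\;\dots,\;P_N+P_{N-1};\;u(P_3)\,w). \tag{3}$$
On the elliptic factors it is the matrix $M=I+J$, with $J$ the lower shift, so $(M^n)_{ab}=\binom n{a-b}$. Write $t_a^{(n)}=\big(\binom n{a-1},\dots,\binom n{a-N}\big)$ for the $a$-th row of $M^n$; it is nonzero, because its $a$-th entry is $1$. Put $\tau_i=t_3^{(i)}=\big(\binom i2,i,1,0,\dots,0\big)$. Iterating (3) gives
$$g^n(P;w)=(M^nP;\,f_n(P)\,w),\qquad f_n(P)=\prod_{i=0}^{n-1}u(\tau_i\cdot P),\qquad \tau_i\cdot P=\tbinom i2P_1+iP_2+P_3. \tag{4}$$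
For instance $f_3(P)=u(P_3)\,u(P_2+P_3)\,u(P_1+2P_2+P_3)$.

**The projective model.** For $E$ one has $c_4=16(s^4-s^2+1)$ and discriminant $16s^4(s^2-1)^2$, so $E$ has good reduction over $C^\circ=C\setminus\{0,\infty,1,-1\}$. With $s'=1/s$, $x'=x/s^2$, $y'=y/s^3$ we get $y'^2=x'(x'-1)(x'-s'^2)$ and $u=x'/s'$, so the place $\infty$ looks exactly like the place $0$. Let $S\to C$ be the relatively minimal smooth projective model of $E$. By minimality $[-1]$ extends to an automorphism of $S$. Take $h_0$ very ample on $S$ and put $h=h_0+[-1]^*h_0$: it is very ample, and $h|_E$ is symmetric. Let $d=\deg h|_E$. Let $B\subset S^N$ be the closure of $E_K^N$ in the $N$-fold fibre product of $S$ over $C$. It is irreducible and projective, $\dim B=N+1$, and over $C^\circ$ it is the abelian scheme $S\times_C\cdots\times_CS$. Finally let $X_0=B\times \mathbf P^1$ and let $\mu:X\to X_0$ be a resolution of singularities. Then $X$ is smooth projective of dimension $k=N+2$, and $g$ is a birational map of $X$ (its inverse uses $M^{-1}$ and divides by $u(P_3)$).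

**What the map is for.** Let $X$ be a compact Kähler manifold of dimension $k$ and $g$ a dominant meromorphic transformation of $X$. Let $(g)^*_j$ be its linear action on $H^{j,j}(X,\mathbf C)$, defined as in Dinh–Sibony, and fix a norm. One puts
$$s_j(g)=\limsup_{n\to\infty}\frac{\log\|(g^n)^*_j\|}{\log n}\in\mathbf R_+\cup\{+\infty\},\qquad \lambda_j(g)=\limsup_{n\to\infty}\|(g^n)^*_j\|^{1/n},$$
the second being a limit (Dinh–Sibony). Neither changes if $\|(g^n)_j^*\|$ is replaced by $\int_X(g^n)^*(\kappa^j)\wedge\kappa^{k-j}$ for a fixed Kähler form $\kappa$. If $\Gamma$ is smooth projective, $\pi_1:\Gamma\to X$ is a birational morphism and $\pi_2=g^n\circ\pi_1$ is a morphism, this integral is $\int_\Gamma\pi_2^*\kappa^j\wedge\pi_1^*\kappa^{k-j}$.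

So $\lambda_j(g)=1$ says that degrees in codimension $j$ do not grow exponentially, and $s_j(g)$ is then the exponent of their growth on the polynomial scale. In dimension $k\le2$, $s_j(g)$ is an integer whenever $\lambda_j(g)=1$. Serge Cantat and Olga Paris-Romaskevich, "Automorphisms of compact Kähler manifolds with slow dynamics", arXiv:2002.03615 (2020), ask whether this persists in higher dimension. The precise question: for every $X$ of dimension $k\ge3$, every $g$, and every $j\in\{1,\dots,k\}$ with $\lambda_j(g)=1$, is $s_j(g)$ a finite integer? The answer is no.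

**Theorem.** Let $k\ge 8$, $N=k-2$, $m=\lfloor N/2\rfloor$, $j=m+1=\lfloor k/2\rfloor$. There are a smooth complex projective variety $X$ of dimension $k$ and a birational map $g:X\dashrightarrow X$ such that, for every Kähler form $\kappa$ in an ample class, there are constants $0<c_1<c_2$ with
$$c_1\,n^{\sigma}\le \int_X (g^n)^*(\kappa^{j})\wedge \kappa^{k-j}\le c_2\, n^{\sigma}\qquad(n \text{ large}),\qquad \sigma=2m(N-m)+\tfrac12 .$$
Hence $\lambda_j(g)=1$ and $s_j(g)=2\lfloor (k-2)^2/4\rfloor+\tfrac12\notin\mathbf Z$.

The pair $(X,g)$ is the one just built. For $k=8$: $N=6$, $m=3$, $j=4$ and $s_4(g)=37/2$. These notes do not decide which individual dimensions $3\le k\le 7$ admit counterexamples.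

## 2. Two growth rates computed by hand

**A monomial map.** On $\mathbf P^1\times\mathbf P^1$ let $g(x,y)=(x,xy)$, so $g^n(x,y)=(x,x^ny)$. With $h_1,h_2$ the two point classes and $\kappa=h_1+h_2$, we get $(g^n)^*\kappa=h_1+(nh_1+h_2)$. The degree is $((n+1)h_1+h_2)\cdot(h_1+h_2)=n+2$, so $s_1(g)=1$.

**A unipotent map of an abelian surface.** Let $E_0$ be a complex elliptic curve and $g(P,Q)=(P,Q+P)$ on $E_0^2$. For rows $r,r'\in\mathbf Z^2$, viewed as homomorphisms $E_0^2\to E_0$, the pullbacks of the point class satisfy $r^*[pt]\cdot r'^*[pt]=\det(r,r')^2$, the degree of the map $(r,r'):E_0^2\to E_0^2$ (and $0$ if $\det=0$). With $\kappa=(1,0)^*[pt]+(0,1)^*[pt]$ the $n$-th degree is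
$$\det\begin{pmatrix}1&0\\1&0\end{pmatrix}^2+\det\begin{pmatrix}1&0\\0&1\end{pmatrix}^2+\det\begin{pmatrix}n&1\\1&0\end{pmatrix}^2+\det\begin{pmatrix}n&1\\0&1\end{pmatrix}^2=n^2+2,$$
so $s_1(g)=2$.

The map (3) mixes these two mechanisms. Squares of determinants of binomial rows will produce the even number $2m(N-m)$. The multiplier $f_n$ must produce the extra $\tfrac12$.

## 3. Rows, models, and an order on divisor classes

All *rows* $r$ below are nonzero elements of $\mathbf Z^N$. A row gives a dominant rational map $\varphi_r:B\dashrightarrow S$, $P\mapsto r\cdot P$. For example $\varphi_{e_a}=p_a$ is the $a$-th projection, and $p_a\circ M^n=\varphi_{t_a^{(n)}}$.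

**Model.** A model of $B$ is a smooth projective variety $B'$ with a birational morphism $B'\to B$. We always take it high enough that the finitely many rational maps under consideration are morphisms on it. On models put
$$h_r=\varphi_r^*h,\qquad L_n=f_n^*\mathcal O(1),\qquad F=\text{the pullback of }\mathcal O_C(1).$$
These classes are base point free, hence nef; $F$ is the class of a fibre over $C$, and $F^2=0$. By the projection formula, intersection numbers do not depend on the model. A product of nef classes is $\ge 0$.

**The order.** Write $a\le b$ if on some model $b-a$ is $\mathbf Q$-linearly equivalent to an effective $\mathbf Q$-divisor; use the same notation on models of $S$. If $a\le b$, then $a\cdot\alpha_1\cdots\alpha_N\le b\cdot\alpha_1\cdots\alpha_N$ for nef $\alpha_i$. The relation is preserved by pullback under dominant maps: go to a model where the map is a morphism, and note that an effective divisor pulls back to an effective divisor under a dominant morphism. *Example.* If $\Theta$ is a component of a reducible fibre of $S\to C$, then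 $\Theta\le F$, because every component of a fibre occurs in it with positive multiplicity. More generally, if $V$ is a divisor supported in finitely many fibres, then $V\le c_1F$ and $-V\le c_1F$ for some $c_1$.

**Fact (general fibres).** Let $\pi:V'\to V$ be a birational morphism of irreducible projective varieties, and $q:V\to Y$ a dominant morphism with general fibre irreducible. For general $y\in Y$ the fibre $(q\pi)^{-1}(y)$ is irreducible and $\pi$ maps it birationally to $q^{-1}(y)$.

*Proof.* Let $U\subset V$ be the largest open set over which $\pi$ is an isomorphism. The closed set $V'\setminus\pi^{-1}(U)$ has dimension at most $\dim V'-1$, so for general $y$ its intersection with $(q\pi)^{-1}(y)$ has dimension at most $\dim V'-1-\dim Y$. Every component of $(q\pi)^{-1}(y)$ has dimension at least $\dim V'-\dim Y$, so it meets $\pi^{-1}(U)$. But $(q\pi)^{-1}(y)\cap\pi^{-1}(U)\cong q^{-1}(y)\cap U$ is open in an irreducible variety. $\square$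

If $V'$ is smooth, the general fibre is also smooth, by generic smoothness.

## 4. From the degree on $X$ to three kinds of numbers on $B$

**Step 4.1: replacing $\kappa$ by an explicit class.** This step lets us compute with products of pulled back classes. Let $q:X_0\to\mathbf P^1$ and $p_a:X_0\to S$ be the projections and
$$H=\sum_{a=1}^Np_a^*h+q^*\mathcal O(1),$$
an ample class on $X_0$. Let $\Gamma,\pi_1,\pi_2$ be as in Section 1 for $g^n$. For $t$ large, $t\mu^*H-\kappa$ is effective, because $\mu^*H$ is big. (If the ample class of $\kappa$ has real coefficients, write it as a positive combination of ample divisors and treat each one.) Also $t\kappa-\mu^*H$ is ample for $t$ large. All classes involved are nef, and $\pi_1,\pi_2$ are dominant. Replacing one factor at a time in $\pi_2^*\kappa^j\cdot\pi_1^*\kappa^{k-j}$, we see that this number lies between two positive multiples, independent of $n$, of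
$$\Delta_n=(\pi_2^*\mu^*H)^{j}\cdot(\pi_1^*\mu^*H)^{k-j}. \tag{5}$$

**Step 4.2: expanding.** This step finds which products survive. Take $\Gamma$ dominating $B'\times\mathbf P^1$ for a high model $B'$. By (4),
$$\pi_2^*\mu^*H=\sum_ah_{t_a}+\omega_n,\qquad \pi_1^*\mu^*H=\sum_ah_{e_a}+\omega,\qquad \omega_n=(f_nw)^*\mathcal O(1),\quad \omega=w^*\mathcal O(1),$$
with $t_a=t_a^{(n)}$. Call the $t_a$ *target rows* and the $e_a$ *source rows*. All products of these classes are $\ge0$, and $\omega^2=\omega_n^2=0$. A product of $N+2$ classes pulled back from $B'$ vanishes, as $\dim B'=N+1$. So each nonzero term contains $\omega$ or $\omega_n$ or both, each once.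

**Step 4.3: removing $\omega$ and $\omega_n$.** This step brings everything down to $B'$.

* Apply the Fact to $\Gamma\to B'\times\mathbf P^1\to\mathbf P^1$. For general $w_0$ the fibre $\{w=w_0\}$ of $\Gamma$ is smooth and maps birationally to $B'\times\{w_0\}$, so it is a model of $B$. On it $\omega_n$ restricts to $(w_0f_n)^*\mathcal O(1)=L_n$, since multiplication by $w_0\neq0$ is an automorphism of $\mathbf P^1$. So multiplying by $\omega$ means computing on $B'$ with $\omega_n$ replaced by $L_n$.
* Apply the Fact to $\Gamma\to B'\times\mathbf P^1\to B'$. The general fibre maps birationally to $\{b\}\times\mathbf P^1$, and $\omega_n$ has degree $1$ on it, because $w\mapsto f_n(b)w$ has degree $1$. So the pushforward of $\omega_n$ to $B'$ is $1\cdot[B']$, and by the projection formula $\omega_n\cdot\prod h_r$ equals $\prod h_r$ computed on $B'$.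

Since $j=m+1$ and $k-j=N+1-m$, the nonzero terms of $\Delta_n$ are, up to positive multinomial factors:

* **Type (I)**, $\omega$ but not $\omega_n$: $\prod h_r$ on $B'$, with $m+1$ target rows and $N-m$ source rows;
* **Type (II)**, $\omega_n$ but not $\omega$: $\prod h_r$ on $B'$, with $m$ target rows and $N+1-m$ source rows;
* **Type (III)**, both: $L_n\cdot\prod h_r$ on $B'$, with $m$ target rows and $N-m$ source rows.

Rows may be repeated. The number of terms does not depend on $n$.

## 5. Multiplication by $3$ and determinants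

The class $h_r$ is nearly quadratic in $r$, with an error that is a bounded multiple of $F$, *uniformly in $r$*.

**Lemma 1.** There is $c_0>0$ such that for all rows $r$ and all $\nu\ge0$: $\;h_r\le 9^{-\nu}h_{3^\nu r}+c_0F$ and $9^{-\nu}h_{3^\nu r}\le h_r+c_0F$.

*Proof.* The map $[3]:S\dashrightarrow S$ is a morphism on the generic fibre. Resolve it by $\alpha:S_1\to S$, an isomorphism on generic fibres, with $\theta=[3]\circ\alpha:S_1\to S$ a morphism. As $h|_E$ is symmetric, $[3]^*(h|_E)\cong(h|_E)^{\otimes9}$. So $\theta^*h-9\alpha^*h$ is trivial on the generic fibre, hence is $\mathcal O(V)$ with $V$ supported in finitely many fibres, and $\pm V\le c_1F$ for some $c_1$. Since $\varphi_{3^{i+1}r}=[3]\circ\varphi_{3^ir}$, pulling back by the dominant map $\varphi_{3^ir}$ gives $h_{3^{i+1}r}-9h_{3^ir}=V_i$ with $\pm V_i\le c_1F$. Divide by $9^{i+1}$ and sum over $0\le i<\nu$: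
$$9^{-\nu}h_{3^\nu r}-h_r=\sum_{i<\nu}9^{-i-1}V_i,\qquad\text{and}\qquad \sum_{i\ge0}9^{-i-1}c_1=c_1/8 .$$
Take $c_0=c_1/8$. $\square$

**Lemma 2.** For rows $r_1,\dots,r_N$:
$$F\cdot h_{r_1}\cdots h_{r_N}=d^N\det(r_1,\dots,r_N)^2,\qquad F\cdot L_n\cdot h_{r_1}\cdots h_{r_{N-1}}\le 2d^{N-1}\sum_{i<n}\det(\tau_i,r_1,\dots,r_{N-1})^2.$$
Both remain true with $9^{-\nu}h_{3^\nu r}$ in place of any of the $h_r$.

*Proof.* Restrict to a general fibre $B'_s$. By the Fact it has a birational morphism $\beta:B'_s\to E_s^N$, and there $h_r=\beta^*r^*(\text{a class of degree }d)$ with $r:E_s^N\to E_s$. The endomorphism $(r_1,\dots,r_N)$ of $E_s^N$ acts on $H_1(E_s^N,\mathbf Z)=H_1(E_s,\mathbf Z)\otimes\mathbf Z^N$, so if $\det\neq0$ it has degree $\det(r_1,\dots,r_N)^2$. If $\det=0$, the product is pulled back from a variety of dimension $<N$ and vanishes. This is the first formula.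

On $B'_s$ the class $L_n$ is the class of the zero divisor of $f_n$. Since $\operatorname{div}f_n=2\sum_i\beta^*\tau_i^*(T_s)-2\sum_i\beta^*\tau_i^*(O_s)$, the zero divisor is at most $2\sum_i\beta^*\tau_i^*(T_s)$. As $T_s$ has degree $1$, the first computation gives $\beta^*\tau_i^*(T_s)\cdot\prod_l h_{r_l}=d^{N-1}\det(\tau_i,r_1,\dots,r_{N-1})^2$. Finally, replacing $r$ by $3^\nu r$ multiplies the squared determinants by $9^\nu$. $\square$

**Lemma 3.** For rows $r_1,\dots,r_{N+1}$: $\displaystyle 0\le h_{r_1}\cdots h_{r_{N+1}}\le c_0\,d^N\sum_{l}\det(r_1,\dots,\widehat{r_l},\dots,r_{N+1})^2$.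

*Proof.* By Lemma 1 replace each $h_{r_l}$, one at a time, by the nef class $9^{-\nu}h_{3^\nu r_l}+c_0F$, and expand with $F^2=0$ and Lemma 2:
$$h_{r_1}\cdots h_{r_{N+1}}\le 9^{-\nu(N+1)}\prod_lh_{3^\nu r_l}+c_0d^N\sum_l\det(r_1,\dots,\widehat{r_l},\dots,r_{N+1})^2 .$$
Since $\varphi_{3^\nu r}=\varphi_r\circ[3^\nu]_B$, and $[3^\nu]_B:B\dashrightarrow B$ has degree $9^{\nu N}$, the first term equals $9^{-\nu}\prod_lh_{r_l}$, which tends to $0$ as $\nu\to\infty$. $\square$

The determinants that occur are all controlled by one weight count.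

**Lemma 4.** Consider an $N\times N$ determinant whose rows are $q$ of the target rows $t_a^{(n)}$, possibly one row $\tau_i$ with $0\le i<n$, and otherwise source rows $e_b$. It is $O\big(n^{q(N-q)}\big)$ without $\tau_i$, and $O\big(n^{q(N-q)-q+2}\big)$ with $\tau_i$, uniformly in $i$.

*Proof.* Give $t_a^{(n)}$ weight $a$ and $\tau_i=t_3^{(i)}$ weight $3$. The entry in column $b$ of a row of weight $a$ is at most $n^{a-b}$ in absolute value, and is $0$ for $b>a$. The source rows are distinct (otherwise the determinant is $0$) and remove columns, leaving up to sign a $p\times p$ minor with distinct column indices, whose sum is at least $p(p+1)/2$. So every term of the minor is at most $n^{\Sigma_a-p(p+1)/2}$, where $\Sigma_a$ is the sum of the weights. The target rows are distinct (or the determinant is $0$), so their weights sum to at most $qN-q(q-1)/2$. Without $\tau_i$ we have $p=q$, and the exponent is at most $qN-\frac{q(q-1)}2-\frac{q(q+1)}2=q(N-q)$. With $\tau_i$ we have $p=q+1$, and it is at most $3+qN-\frac{q(q-1)}2-\frac{(q+1)(q+2)}2=q(N-q)-q+2$.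 $\square$

From now on let $N=k-2\ge6$ and $m=\lfloor N/2\rfloor$, and put $\Sigma=2m(N-m)$. Then $2q(N-q)\le\Sigma$ for every integer $q$. With $\tau_i$, the exponents of Lemma 4 are $m(N-m)-m+2$ for $q=m$ and $(m-1)(N-m)+2$ for $q=m-1$. Squaring and summing over $i<n$,
$$\sum_{i<n}\det(\tau_i,\dots)^2=\begin{cases}O\big(n^{\Sigma-2m+5}\big)& (q=m),\\ O\big(n^{\Sigma-2(N-m)+5}\big)&(q=m-1),\end{cases}\qquad\text{both }O(n^{\Sigma-1}), \tag{6}$$
because $N\ge6$ gives $m\ge3$ and $N-m\ge3$. This is where $k\ge8$ enters: with $m=2$ the first bound would be only $O(n^{\Sigma+1})$, too weak for what follows.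

## 6. Counting zeros factor by factor, and where it fails

**Types (I) and (II) are under control.** By Lemma 3 they are bounded by sums of squared determinants with $q\in\{m-1,m,m+1\}$ target rows and otherwise source rows, so by Lemma 4 they are $O(n^\Sigma)$. All depends on type (III), that is, on $L_n$.

**With a constant curve the exponent is an integer.** The first thing to try is a constant elliptic curve $E_0$, with a function $u$ on $E_0$ such that $\operatorname{div}u=2T-2O$ and $2T=O$, and the same formula (3) on $E_0^N\times\mathbf P^1$. Section 4 applies with $B$ replaced by $E_0^N$ (and $h$ by a symmetric very ample class of degree $d$ on $E_0$), for any $j$. The terms are now $h_{r_1}\cdots h_{r_N}=d^N\det(r_1,\dots,r_N)^2$ and $L_n\cdot h_{r_1}\cdots h_{r_{N-1}}$. The classes $h_{r_l}$ live on $E_0^N$ and are base point free, so general members cut out a curve avoiding the indeterminacy locus of $f_n$, which has codimension $\ge2$. So the second number is $\operatorname{div}_0(f_n)\cdot\prod h_{r_l}$.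

There is no cancellation between zeros and poles of the factors. Since the third entry of $\tau_i$ is $1$, $\ker\tau_i\cong E_0^{N-1}$ is connected, and $\tau_i^{-1}(T)$, $\tau_i^{-1}(O)$ are irreducible translates of it. For $i\ne i'$ we have $\ker\tau_i\neq\ker\tau_{i'}$ (look at the points $(0,P_2,-iP_2,0,\dots,0)$); for $i=i'$ the two translates are disjoint. Hence
$$L_n\cdot h_{r_1}\cdots h_{r_{N-1}}=2d^{N-1}\sum_{i<n}\det(\tau_i,r_1,\dots,r_{N-1})^2 .$$
All determinants are polynomials in $n$ and $i$, so $\Delta_n$ is a polynomial in $n$, not identically zero as $\Delta_0>0$. The exponent is its degree, an integer.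

**The same count over $C$.** On a model $S'\to S$ where $u$ is a morphism, $u^*\mathcal O(1)\le c'h$ for some $c'$, because the pullback of $h$ is big. Since $\operatorname{div}_0(f_n)\le\sum_{i<n}\operatorname{div}_0(u\circ\varphi_{\tau_i})$,
$$L_n\le c'\sum_{i<n}h_{\tau_i}. \tag{7}$$
With Lemma 3, Lemma 4 and (6) this bounds type (III) by $n\cdot O(n^\Sigma)+O(n^{\Sigma-1})=O(n^{\Sigma+1})$: an integer exponent again, but only an upper bound. The loss occurs at exactly one place. *The zero divisor of a product is not the sum of the zero divisors of its factors.* In the nonconstant family the factors $u(\tau_i\cdot P)$ also vanish and blow up along components of the fibres over $s=0$ and $s=\infty$, and there zeros of some factors can cancel against poles of others.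

**What cancellation to expect.** At $s=0$ we shall find that, apart from a negligible set, the order of $u(\tau_i\cdot P)$ is $\psi(\tau_i\cdot\rho)$, where $\rho\in(\mathbf R/\mathbf Z)^N$ records the components met by $P_1,\dots,P_N$, and $\psi$ takes values in $[-1,1]$ with mean $0$. The number of zeros is the positive part of the *sum* $\sum_{i<n}\psi(\tau_i\cdot\rho)$, averaged over $\rho$. The phases $\tau_i\cdot\rho=\binom i2\rho_1+i\rho_2+\rho_3$ are quadratic in $i$, and such a sum has size $\sqrt n$. This is the source of the $\tfrac12$.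

## 7. A quadratic Weyl sum on a real torus

Let $\|\theta\|$ be the distance from $\theta$ to the nearest integer. On $\mathbf R/\mathbf Z$ put $\psi(\theta)=4\|\theta\|-1$, so that $\psi$ takes the values $-1,0,1,0$ at $0,\frac14,\frac12,\frac34$. Put
$$W_n(\rho)=\sum_{i<n}\psi(\tau_i\cdot\rho)=\sum_{i<n}\psi\big(\tbinom i2\rho_1+i\rho_2+\rho_3\big),\qquad I_n=\int_{(\mathbf R/\mathbf Z)^N}\max(0,W_n)\,d\rho .$$

**Lemma 5.** For fixed $n$ and $R\in M_N(\mathbf Z)$ with nonzero rows $r_1,\dots,r_N$:
$$\lim_{\nu\to\infty}L_n\cdot\prod_{l=1}^N 9^{-\nu}h_{3^\nu r_l}=2d^N\det(R)^2I_n . \tag{8}$$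
Consequently
$$\Big|L_n\cdot\prod_l h_{r_l}-2d^N\det(R)^2I_n\Big|\le 2c_0\,d^{N-1}\sum_l\sum_{i<n}\det(\tau_i,r_1,\dots,\widehat{r_l},\dots,r_N)^2. \tag{9}$$

*Proof that (8) implies (9).* Lemma 1, used one factor at a time against nef classes, gives
$$L_n\cdot\prod_l h_{r_l}\le L_n\cdot\prod_l(9^{-\nu}h_{3^\nu r_l}+c_0F),\qquad L_n\cdot\prod_l9^{-\nu}h_{3^\nu r_l}\le L_n\cdot\prod_l(h_{r_l}+c_0F).$$
Expand with $F^2=0$. The terms linear in $F$ are bounded by Lemma 2 and add at most the right side of (9), for every $\nu$. Let $\nu\to\infty$. $\square$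

The limit (8) is proved in Sections 8 and 9. The size of $I_n$ is a matter of Fourier series.

**Lemma 6.** $\displaystyle \frac{\sqrt n}{6\sqrt6}\le I_n\le\frac12\sqrt{\frac n3}$.

*Proof.* **(i) From $I_n$ to an $L^1$ norm.** The Fourier series is $\psi(\theta)=-\frac8{\pi^2}\sum_{q\ge1\text{ odd}}q^{-2}\cos2\pi q\theta$. So $\hat\psi(0)=0$, and $\sum_q|\hat\psi(q)|=\frac8{\pi^2}\cdot\frac{\pi^2}8=1$. Also $\int\psi^2=2\int_0^{1/2}(4\theta-1)^2d\theta=\frac13$. Since $\tau_i\ne0$, $\int W_n=0$, and $\max(0,W_n)=\frac12(W_n+|W_n|)$ gives $I_n=\frac12\int|W_n|$.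

**(ii) The $L^2$ norm and the upper bound.** For $i\ne i'$ and $q,q'\neq0$ the characters $q\tau_i$ and $q'\tau_{i'}$ are distinct: equal third coordinates force $q=q'$, and then the second coordinates $qi$ and $qi'$ differ. Hence the $n$ summands of $W_n$ are orthogonal and $\int W_n^2=n/3$. Cauchy–Schwarz gives $\int|W_n|\le\sqrt{n/3}$.

**(iii) The $L^4$ norm.** It is needed to keep $|W_n|$ from concentrating on a small set. Let $S_q(\rho)=\sum_{i<n}e^{2\pi\sqrt{-1}\,q\,\tau_i\cdot\rho}$, so $W_n=\sum_q\hat\psi(q)S_q$. For $q\neq0$ we have $\|S_q\|_4=\|S_1\|_4$, because $\rho\mapsto q\rho$ preserves Haar measure. Expanding, $\|S_1\|_4^4$ is the number of $(i_1,i_2,i_3,i_4)\in\{0,\dots,n-1\}^4$ with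
$$i_1+i_2=i_3+i_4,\qquad \tbinom{i_1}2+\tbinom{i_2}2=\tbinom{i_3}2+\tbinom{i_4}2 .$$
These say that the sums and the sums of squares agree, that is, $\{i_1,i_2\}=\{i_3,i_4\}$ as multisets, which has $2n^2-n$ solutions. So $\|W_n\|_4\le\sum_q|\hat\psi(q)|\,\|S_q\|_4\le(2n^2)^{1/4}$.

**(iv) The lower bound.** Hölder's inequality gives $\int W_n^2=\int|W_n|^{2/3}|W_n|^{4/3}\le(\int|W_n|)^{2/3}(\int W_n^4)^{1/3}$. Therefore
$$\int|W_n|\ge\Big(\frac n3\Big)^{3/2}(2n^2)^{-1/2}=\frac{\sqrt n}{3\sqrt6}. \qquad\square$$

As a check, $I_1=\frac12\int|\psi|=\frac14$, and indeed $\frac1{6\sqrt6}\approx0.07<0.25<\frac1{2\sqrt3}\approx0.29$.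

## 8. Division curves and the zeros of $f_n$ on them

We prove (8). Fix $n$ and $R$.

**Step 8.1: the case $\det R=0$.** This degenerate case is settled first, by (7). By Lemma 1, $h_{\tau_i}\le9^{-\nu}h_{3^\nu\tau_i}+c_0F$. With Lemma 2 and $\deg[3^\nu]_B=9^{\nu N}$,
$$0\le L_n\cdot\prod_l9^{-\nu}h_{3^\nu r_l}\le c'\sum_{i<n}\Big(9^{-\nu}h_{\tau_i}\prod_lh_{r_l}+c_0d^N\det(R)^2\Big)\longrightarrow0,$$
which is (8). From now on $D=\det R\ne0$ and $\ell=3^\nu$.

**Step 8.2: choosing the curve.** The aim is to represent $\prod_lh_{\ell r_l}$ by a curve on which zeros of $f_n$ can be counted. Let $\Psi=\ell R:B\dashrightarrow B$. It is generically finite and is an isogeny on $E_K^N$. As $\varphi_{\ell r_l}=p_l\circ\Psi$, we have $\prod_lh_{\ell r_l}=\Psi^*\prod_lp_l^*h$. Let $\beta:B'\to B$ be a model on which $\Psi$ and $f_n$ become morphisms $\Psi'$ and $f_n'$. Choose $H_1,\dots,H_N\in|h|$ *very general, once and for all $\nu$*: each $\nu$ imposes finitely many general-position conditions, so there are countably many in all. Put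
$$Z_0=\bigcap_lp_l^{-1}(H_l)\subset B,\qquad Z'=\Psi'^{-1}(Z_0)\subset B'.$$
The systems $p_l^*|h|$ on $B$ and $\Psi'^*p_l^*|h|$ on $B'$ are base point free. By Bertini, $Z'$ is a smooth curve representing $\prod_lh_{\ell r_l}$. A general member of a base point free system lowers the dimension of any prescribed closed set, or makes it empty. Hence:

* (a) if $Y\subset B'$ is prescribed, closed, and $\dim\Psi'(Y)\le N-1$, then $\Psi'(Y)\cap Z_0=\emptyset$, so $Z'\cap Y=\emptyset$;
* (b) $Z_0$ has pure dimension $1$ and meets any prescribed proper closed subset of $B$ in finitely many points.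

**Step 8.3: $Z'$ is finite over $C$.** We need this so that no component of $Z'$ lies in a fibre. Let $Y=\{b\in B':\dim_b\Psi'^{-1}(\Psi'(b))\ge1\}$, which is closed, and proper because $\Psi'$ is generically finite; so $\dim Y\le N$. Let $b$ be a point of a component $Y_1$ of $Y$ that lies on no other component. A positive-dimensional component of the fibre of $\Psi'$ through $b$ consists of points of $Y$, is irreducible and contains $b$, so it lies in $Y_1$. Thus $\Psi'|_{Y_1}$ has positive-dimensional fibres at general points, and $\dim\Psi'(Y_1)\le\dim Y_1-1\le N-1$. By (a), $Z'\cap Y=\emptyset$, so $Z'\to Z_0$ is quasi-finite and proper, hence finite.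

Each $H_l$ is a smooth irreducible curve with $H_l\cdot F=d>0$, so $H_l\to C$ is finite. As $Z_0$ is closed in the fibre product of the $H_l$ over $C$, $Z_0\to C$ is finite. So $Z'\to C$ is finite. By pure dimension $1$, every component of $Z_0$ and of $Z'$ dominates $C$.

**Step 8.4: the generic fibre of $Z'$.** The aim is to describe it by division points. The image of the exceptional locus of $\beta_\eta:B'_\eta\to E_K^N$ has codimension $\ge2$, because $E_K^N$ is smooth, and $\beta_\eta$ is an isomorphism over the complement of this image. Let $Y_1\subset B'$ be the closure of that exceptional locus. Since $\ell R$ is finite on $E_K^N$, the image under $\ell R$ has dimension $\le N-2$ over $K$, so $\dim\Psi'(Y_1)\le N-1$. By (a), $Z_0\cap\Psi'(Y_1)=\emptyset$. So $Z'_\eta$ avoids the exceptional locus, and no point of $(\ell R)^{-1}(Z_{0,\eta})$ lies in its image; therefore $\beta_\eta$ identifies $Z'_\eta$ with $(\ell R)^{-1}(Z_{0,\eta})$. Since $H_l$ is integral, $H_l\cap E$ is reduced, and it has $d$ geometric points because the characteristic is $0$.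 Thus
$$Z'_\eta(\bar K)\cong\{P\in E(\bar K)^N:\ \ell RP\in\mathcal Q\},\qquad \mathcal Q=\prod_l(H_l\cap E)(\bar K),\quad|\mathcal Q|=d^N .$$

**Step 8.5: $f_n$ is finite and nonzero at these points.** This makes the zero count on $Z'$ meaningful. For such $P$ and $Q=\ell RP$ put
$$P_{(i)}=\tau_i\cdot P,\qquad Q_{(i)}=\tau_i\,\mathrm{adj}(R)\,Q,\qquad\text{so that}\qquad \ell D\,P_{(i)}=Q_{(i)}. \tag{10}$$
Since $D\neq0$, the row $\tau_i\,\mathrm{adj}(R)$ is nonzero, and $\{2\tau_i\,\mathrm{adj}(R)Q=O\}$ is a proper closed subset of $E_K^N$. By (b) its closure in $B$ meets $Z_0$ in finitely many points, so it contains no component of $Z_0$. The points of $Z_{0,\eta}$ are the generic points of the components of $Z_0$, so $2Q_{(i)}\ne O$ for all $Q\in\mathcal Q$ and $i<n$. Hence $P_{(i)}\notin\{O,T\}$, since otherwise $2Q_{(i)}=\ell D\cdot2P_{(i)}=O$. So $f_n'(P)=\prod_iu(P_{(i)})\ne0,\infty$. Note that the finite set of the $Q_{(i)}$ *does not depend on $\ell$*.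

**Step 8.6: the counting formula.** We convert orders of vanishing on $Z'$ into valuations of division points. For $c\in C$ let $s_c$ be a local parameter, $K_c=\mathbf C((s_c))$, and $L_c=\bigcup_M\mathbf C((s_c^{1/M}))=\overline{K_c}$ (Puiseux series), with valuation $v=v_c$ normalized by $v(s_c)=1$. Fix a $K$-embedding $\bar K\to L_c$; it identifies $\mathcal Q$ with a set of $L_c$-points. Let $Z''$ be a component of $Z'$. Then $K(Z'')\otimes_KK_c=\prod_{z|c}K_z$ with $K_z\cong\mathbf C((s_c^{1/e_z}))$. This field has exactly $e_z$ embeddings over $K_c$ into $L_c$, along each of which $v_c$ restricts to $e_z^{-1}\operatorname{ord}_z$. So the sum of $\max(0,v_c(f_n))$ over these $e_z$ embeddings is $\max(0,\operatorname{ord}_zf_n')$. Summing over $z$, the components and $c$ gives $L_n\cdot Z'=\sum_{z\in Z'}\max(0,\operatorname{ord}_zf'_n)$ on the left below: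
$$L_n\cdot\prod_l9^{-\nu}h_{\ell r_l}=\ell^{-2N}\sum_{c\in C}\ \sum_{Q\in\mathcal Q}\ \sum_{P\in E(L_c)^N,\ \ell RP=Q}\max\big(0,v_c(f_n(P))\big). \tag{11}$$
For each $Q$ the set of $P$ is a coset of $G=\ker(\ell R)$, with $|G|=\ell^{2N}D^2$ and $G\supset E[\ell]^N$.

## 9. Valuations of division points at each place

Fix a place $c$. At $c=\infty$ use the primed equation and read $x,s$ as $x',s'$. The Weierstrass equation is integral at $c$, and it is minimal over every $\mathbf C((s_c^{1/M}))$, because $c_4$ or the discriminant is a unit there: at $c=0,\pm1$ one has $c_4=16$, and at the other finite places the discriminant is a unit. Let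
$$E_1=\{O\}\cup\{P\in E(L_c):v(x(P))<0\}$$
be the kernel of reduction. By Silverman, *The Arithmetic of Elliptic Curves*, Ch. IV and Prop. VII.2.2, $E_1$ is the group of points of a formal group with parameter $z=-x/y$, and $v(x)=-2v(z)$ on it. As $[b]z=bz+\cdots$ and the residue characteristic is $0$, we have $v(z(bP))=v(z(P))$ for $P\in E_1$ and $b\in\mathbf Z\setminus\{0\}$. So $E_1$ is torsion free.

**Exceptional points.** Call $P$ in (11) exceptional if some $P_{(i)}$, $i<n$, lies in $E_1\cup(T+E_1)$; such $i$ are its exceptional indices. *Example.* If $P_{(i)}$ is a torsion point different from $O$ and $T$, then $i$ is not exceptional, because $E_1$ has no torsion besides $O$.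

**Step 9.1: exceptional points are few.** If $P,P'$ lie in one coset of $G$ and $P_{(i)},P'_{(i)}$ both lie in $E_1$, or both in $T+E_1$, then $\tau_i\cdot(P-P')$ is a torsion point of $E_1$, hence $O$. The third entry of $\tau_i$ is $1$, so $\tau_i(G)\supset\tau_i(E[\ell]^N)\supset E[\ell]$, and at most $|G|/\ell^2$ elements of $G$ are killed by $\tau_i$. There are $2n$ choices of $i$ and of $E_1$ or $T+E_1$, so each coset contains at most $2n|G|/\ell^2$ exceptional points.

**Step 9.2: exceptional values are bounded, uniformly in $\ell$.** If $P_{(i)}\in E_1$ then, multiplying by $\ell D$ and using (10), $v(x(P_{(i)}))=v(x(Q_{(i)}))$ and $Q_{(i)}\in E_1\setminus\{O\}$. If $P_{(i)}+T\in E_1$ (equivalently $P_{(i)}\in T+E_1$) then, multiplying by $2\ell D$, $v(x(P_{(i)}+T))=v(x(2Q_{(i)}))$ and $2Q_{(i)}\in E_1\setminus\{O\}$; recall $u(P_{(i)})=1/u(P_{(i)}+T)$. The finitely many algebraic elements $x(Q_{(i)})$, $x(2Q_{(i)})$ do not depend on $\ell$ and have negative valuation at only finitely many places. So exceptional points occur only over a finite set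 of places independent of $\ell$, and there is $A$ independent of $\ell$ with $|v(u(P_{(i)}))|\le A$ at exceptional indices.

**Step 9.3: the places $c\neq0,\infty$ contribute nothing in the limit.** Here $v(s)=0$. If $v(x(P_{(i)}))<0$, then $P_{(i)}\in E_1$. If $v(x(P_{(i)}))>0$, then $v(x(P_{(i)}+T))<0$ by (2), so $P_{(i)}\in T+E_1$. Otherwise $v(u(P_{(i)}))=0$. So only exceptional points contribute to (11), each at most $nA$, and by Steps 9.1 and 9.2 the total is at most
$$\ell^{-2N}\cdot\#\{c\}\cdot d^N\cdot\frac{2n|G|}{\ell^2}\cdot nA=O(\ell^{-2})\longrightarrow0 .$$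

**Step 9.4: the component homomorphism at $c=0$.** This step defines the phase $\rho(P)$. Fix $\ell$ and choose $M\ge1$ such that all points $P$ in question and $E[\ell]$ are defined over $\mathbf C((s^{1/M}))$; in Steps 9.4 to 9.6 points are over this field. Here $c_4$ is a unit and the discriminant has normalized valuation $4M$, so $E$ has split multiplicative reduction of type $I_{4M}$. The special fibre of the minimal regular model is a cycle $\Theta_0,\dots,\Theta_{4M-1}$ of smooth rational curves with $\Theta_a^2=-2$. The smooth locus is the Néron model, and its component group $\Phi$ is cyclic of order $4M$ (Silverman, *Advanced Topics*, Ch. IV, §§6, 8, 9). By Hensel every component is met by a rational point. Let $\Theta_0$ be the identity component.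

Translations extend to the minimal regular model, so $\Phi$ acts simply transitively on the vertices of the $4M$-gon by graph automorphisms. A generator has order $4M\ge4$ in the dihedral group. Reflections have order $2$, so it is a rotation, and hence every element of $\Phi$ acts as a rotation. Thus translation by $P$ is the rotation taking $\Theta_0$ to the component met by $P$. With a fixed cyclic numbering, the index $a(P)\in\mathbf Z/4M$ of this component is a homomorphism. Put
$$\rho(P)=a(P)/4M\in\mathbf Q/\mathbf Z .$$

**Step 9.5: $v(u(P))=\psi(\rho(P))$ if $P\notin E_1\cup(T+E_1)$.** This identifies the local order of $u$ with the function of Section 7. On the model write $\operatorname{div}(x)=2\bar T-2\bar O+\sum_ba_b\Theta_b$. Since $x$ reduces to a nonconstant function on $\Theta_0$ (whose smooth part is the smooth locus of the reduced cubic $y^2=x^2(x-1)$), $a_0=0$. The point $T$ reduces to the node $(0,0)$, so $a(T)\ne0$; as $2T=O$, $a(T)=2M$. A principal divisor has degree $0$ on each $\Theta_b$, so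
$$a_{b-1}-2a_b+a_{b+1}=2\delta_{b,0}-2\delta_{b,2M}\qquad(b\in\mathbf Z/4M).$$
Two solutions differ by a cyclic sequence with zero second difference, that is, by a constant. With $a_0=0$ the solution is $a_b=\min(b,4M-b)$ for $0\le b<4M$: the second difference is $1+1=2$ at $b=0$, it is $2(2M-1)-4M=-2$ at $b=2M$, and it is $0$ elsewhere.

If $P\notin E_1\cup(T+E_1)$, the section $\bar P$ is disjoint from $\bar O$ and $\bar T$ and meets $\Theta_{a(P)}$ transversally. So the normalized valuation of $x(P)$ is $a_{a(P)}$. Therefore $v(x(P))=a_{a(P)}/M=4\|\rho(P)\|$, and $v(u(P))=v(x(P))-v(s)=4\|\rho(P)\|-1$.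

*Example over $\mathbf C((s))$, $M=1$.* The point $(1,0)$ does not reduce to the node, so $\rho=0$; and $u=1/s$ has valuation $-1=\psi(0)$. The point $(s^2,0)=T+(1,0)$ has $\rho=\frac12$ and $u=s$ of valuation $1=\psi(\frac12)$. The point $P=(s,\sqrt{-1}\,s(s-1))$ lies on $E$ because $s(s-1)(s-s^2)=-s^2(s-1)^2$. By (2), $P+T$ has the same abscissa as $P$, so $P+T=-P$ and $2P=T$. Hence $\rho(P)=\pm\frac14$, and $u=1$ has valuation $0=\psi(\pm\frac14)$.

**Step 9.6: reducing the sum over a coset to $W_n$.** Now we insert Step 9.5 in (11). For non-exceptional $P$, since $\rho$ is a homomorphism,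
$$v(f_n(P))=\sum_{i<n}\psi(\rho(P_{(i)}))=W_n(\rho(P_1),\dots,\rho(P_N)).$$
For exceptional $P$ we have $|v(f_n(P))|\le n(A+1)$ (each index contributes at most $A$ or at most $1$) and $|W_n|\le n$. By Step 9.1, for each $Q$,
$$\sum_P\max(0,v(f_n(P)))=\sum_P\max\big(0,W_n(\rho(P_1),\dots,\rho(P_N))\big)+O\big(n^2(A+2)|G|\ell^{-2}\big). \tag{12}$$

**Step 9.7: equidistribution of the phases.** This turns the sum (12) into the integral $I_n$. First, $\rho(E[\ell])=\ell^{-1}\mathbf Z/\mathbf Z$: indeed $\ker\rho=E_0$ is the group of points meeting $\Theta_0$, $E_0/E_1\cong\mathbf C^*$, and $E_1$ is torsion free. So $|E_0[\ell]|\le\ell$, and $|\rho(E[\ell])|\ge\ell^2/\ell=\ell$, while $\rho(E[\ell])$ is killed by $\ell$. As $G\supset E[\ell]^N$, the multiset of the $(\rho(P_1),\dots,\rho(P_N))$, with $P$ in the coset, is invariant under translation by $(\ell^{-1}\mathbf Z/\mathbf Z)^N$. The function $\max(0,W_n)$ is Lipschitz and does not depend on $\ell$, so its average over every translate of this grid is $I_n+O_n(1/\ell)$, and hence so is its average over the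 multiset. Since $\ell^{-2N}|G|=D^2$ and $|\mathcal Q|=d^N$, (12) shows that the place $0$ contributes $d^ND^2I_n$ to (11) in the limit. The place $\infty$ contributes the same, by the change of coordinates of Section 1, and by Step 9.3 the other places contribute $0$. The limit is $2d^ND^2I_n$, which proves (8) and Lemma 5. $\square$

## 10. The exponent $2m(N-m)+\tfrac12$

**Step 10.1: the upper bound.** We bound each of the boundedly many terms of $\Delta_n$. Types (I) and (II) are $O(n^\Sigma)$, as seen in Section 6. For type (III), let $R$ be the matrix of its $m$ target and $N-m$ source rows. By Lemma 4, $\det(R)^2=O(n^{2m(N-m)})=O(n^\Sigma)$. In the error term of (9), deleting a source row leaves $q=m$ target rows and deleting a target row leaves $q=m-1$, so by (6) that error is $O(n^{\Sigma-1})$. With Lemma 6, type (III) is at most $O(n^\Sigma)I_n+O(n^{\Sigma-1})=O(n^{\Sigma+1/2})$. The constants $c_0,d$ in (9) depend neither on $n$ nor on the rows, so this is legitimate although $R$ and $L_n$ vary with $n$. Hence $\Delta_n=O(n^{\Sigma+1/2})$.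

**Step 10.2: a determinant of full size.** For the lower bound we need one term of type (III) with $|\det R|$ of order exactly $n^{m(N-m)}$. Take target rows $t_{N-m+1},\dots,t_N$ and source rows $e_{m+1},\dots,e_N$. With $a=N-m$,
$$|\det R|=\Big|\det\Big(\tbinom n{a+i-l}\Big)_{1\le i,l\le m}\Big|=n^{m(N-m)}\,|\delta+o(1)|,\qquad\delta=\det\Big[\tfrac1{(a+i-l)!}\Big]_{1\le i,l\le m},$$
where $1/r!=0$ for $r<0$. This follows from $\binom nr=n^r/r!\,(1+o(1))$, since each term of the determinant has total exponent $\sum_{i}(a+i)-\sum_ll=ma$. To see that $\delta\ne0$, put $x_i=a+i\ge1$. Then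
$$\frac1{(x_i-l)!}=\frac1{(x_i-1)!}\,(x_i-1)(x_i-2)\cdots(x_i-l+1),$$
both sides vanishing when $x_i<l$. The last product is a monic polynomial of degree $l-1$ in $x_i$, so by Vandermonde
$$\delta=\prod_{i=1}^m\frac1{(a+i-1)!}\prod_{1\le i<i'\le m}(i'-i)>0 .$$
For $N=6$ the matrix is $\begin{pmatrix}1/6&1/2&1\\1/24&1/6&1/2\\1/120&1/24&1/6\end{pmatrix}$. Its determinant is $\frac1{864}-\frac1{720}+\frac1{2880}=\frac1{8640}$, in agreement with $\frac{2}{3!\,4!\,5!}$.

**Step 10.3: the lower bound.** All other terms of $\Delta_n$ are $\ge0$, so it suffices to bound the chosen one from below. By (9), (6), Lemma 6 and Step 10.2 it is at least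
$$2d^N\det(R)^2I_n-O(n^{\Sigma-1})\ \ge\ c_3\,n^{\Sigma+1/2}\qquad(n\text{ large})$$
for some $c_3>0$.

**Step 10.4: conclusion.** It remains to return to $X$. By Step 4.1, $\int_X(g^n)^*(\kappa^j)\wedge\kappa^{k-j}$ lies between two positive multiples of $\Delta_n$, hence between two positive multiples of $n^{\Sigma+1/2}$ for large $n$, where $\Sigma=2m(N-m)=2\lfloor(k-2)^2/4\rfloor$. Its $n$-th root tends to $1$, so $\lambda_j(g)=1$. Dividing its logarithm by $\log n$ gives
$$s_j(g)=2\Big\lfloor\frac{(k-2)^2}4\Big\rfloor+\frac12\notin\mathbf Z,$$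
which proves the Theorem. In particular, for $k=8$ and $j=4$, the map $(P_1,\dots,P_6;w)\mapsto(P_1,P_2+P_1,\dots,P_6+P_5;u(P_3)w)$ has $\lambda_4=1$ and $s_4=37/2$, and the statement asked about in Section 1 is false. $\blacksquare$
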